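# Planar pages that need many boundary components

## 1. A torus with $k+2$ holes, cut in two ways

Fix an integer $k\ge 1$ and put $N=4k+4$. Let $T=\mathbb R^2/\mathbb Z^2$. Choose heights
$$0<g<y_k<y_{k-1}<\dots<y_1<y_F<1$$
and $\delta>0$ such that all gaps between consecutive numbers in this list exceed $10\delta$. There are at least four gaps, so $\delta<\frac1{40}$. Let $S$ be $T$ minus open disks of radius less than $\delta/2$ around
$$G=(0,g),\qquad H_i=(\tfrac12,y_i)\ (1\le i\le k),\qquad F=(\tfrac12,y_F).$$
So $S$ has genus $1$ and $k+2$ boundary circles. We use $G,H_i,F$ also as names of the holes. In $\mathbb R^2$ each hole has translates by $\mathbb Z^2$: the translates of $G$ lie on the lines $x\in\mathbb Z$, and those of $H_i$ and $F$ lie on the lines $x\in\frac12+\mathbb Z$.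

We need the following simple closed curves in $S$:

* $t=\{y=0\}$, $L=\{x=\tfrac18\}$, $R=\{x=\tfrac78\}$;
* for a hole $H=(\frac12,y_H)$ among $H_1,\dots,H_k,F$, the curve $x_H$: it is $\{x=\frac14\}$, except that for $|y-y_H|\le\delta$ it makes a bump to the right around $H$, running along $y=y_H-\delta$ to $x=\frac34$, up to $y=y_H+\delta$, and back to $x=\frac14$. We write $x_i=x_{H_i}$ and $f=x_F$.

So $x_H$ is a vertical curve that passes to the right of $H$ and to the left of every other hole on the line $x=\frac12$.

Let $T_c$ denote the right-handed Dehn twist along $c$: an arc crossing $c$ turns right as it approaches $c$, runs once around $c$, and continues. Products of twists are composed from right to left. The whole talk is about the diffeomorphism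
$$\Phi=T_L^N\,T_{x_1}\cdots T_{x_k}\,T_t\,T_R^N\,T_f^N .\tag{1}$$

There are two ways to simplify the pair $(S,\Phi)$. The arc $\mu=\{x=0\}$, from the top of $\partial G$ to the bottom of $\partial G$, meets $t$ once and misses every other curve in (1). Cutting along $\mu$ and dropping $T_t$ leaves the annulus $0<x<1$ with the $k+1$ holes $H_1,\dots,H_k,F$: a planar surface $P$ with $k+3$ boundary circles. On the other hand, we shall rewrite $\Phi$ so that $k+1$ arcs from $H_1,\dots,H_k,F$ to $G$ can be cut at the same time, and all of $x_1,\dots,x_k,t$ disappear. The union of the holes and those arcs has a disk neighborhood, so what remains is a torus with one hole, however large $k$ is.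

Both cuttings preserve the contact structure attached to $(S,\Phi)$. We thus get a single contact structure with a page of Euler characteristic $-1$ and genus $1$, and with a planar page having $k+3$ boundary circles. The hard part is to prove that no planar page does better. This shows how far apart two ways of measuring the complexity of a contact structure can be.

## 2. Support genus, binding number, support norm

**Definition (open book).** An open book decomposition $(L,\pi)$ of a closed, connected, oriented 3-manifold $M$ consists of an oriented link $L\subset M$ (the binding) and a fibration $\pi:(M-L)\to S^1$ whose fibers (the pages) are connected Seifert surfaces for $L$. A contact structure $\xi$ is supported by $(L,\pi)$ if $\xi=\ker\alpha$ for a 1-form $\alpha$ that is positive on tangent vectors to $L$ agreeing with its orientation, and for which $d\alpha$ is a positive volume form on each page.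

An open book is recovered, up to diffeomorphism, from its page $\Sigma$ and its monodromy $\varphi$, a diffeomorphism of $\Sigma$ that is the identity near $\partial \Sigma$: take the mapping torus of $\varphi$ and glue in one solid torus per boundary circle so that each circle $\{p\}\times S^1$, $p\in\partial\Sigma$, bounds a meridian disk. We write $(\Sigma,\varphi)$ for this abstract open book.

**Definition (three minima).** For a contact structure $\xi$ on a closed, connected, oriented 3-manifold,
$$\operatorname{sg}(\xi)=\min\{g(\pi^{-1}(\theta)) : (L,\pi)\text{ supports }\xi\},$$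
$$\operatorname{bn}(\xi)=\min\{|L| : (L,\pi)\text{ supports }\xi\text{ and } g(\pi^{-1}(\theta))=\operatorname{sg}(\xi)\},$$
$$\operatorname{sn}(\xi)=\min\{-\chi(\pi^{-1}(\theta)) : (L,\pi)\text{ supports }\xi\}.$$

Here $g$ is the genus, $|L|$ the number of components of $L$ (the number of boundary circles of a page), and $\chi$ the Euler characteristic. These are invariants of $\xi$ up to contactomorphism, since open books can be pulled back.

A page of genus $\operatorname{sg}$ with $\operatorname{bn}$ boundary circles has $-\chi=2\operatorname{sg}+\operatorname{bn}-2$, which gives the upper bound in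
$$\min\{2\operatorname{sg}(\xi)+\operatorname{bn}(\xi)-2,\;2\operatorname{sg}(\xi)+1\}\le \operatorname{sn}(\xi)\le 2\operatorname{sg}(\xi)+\operatorname{bn}(\xi)-2 .$$
The lower bound is also known; we shall not use it. The upper bound is known to be strict for some contact structures. The problem, from John A. Baldwin and John B. Etnyre, "A note on the support norm of a contact structure", arXiv:0910.5021 (2009), asks about the size of the gap. In plain words: suppose we insist on the smallest genus first, and only then minimize the number of boundary circles. By how much can we miss the smallest $-\chi$? Is every positive integer $n$ a value of $2\operatorname{sg}+\operatorname{bn}-2-\operatorname{sn}$? The answer is yes, already with $\operatorname{sg}=0$ and $\operatorname{sn}=1$.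

**Theorem A.** For all integers $k\ge 1$, $j\ge 0$ there is a Stein fillable contact structure $\xi_{k,j}$ on a closed connected oriented 3-manifold with
$$\operatorname{sg}(\xi_{k,j})=0,\qquad \operatorname{bn}(\xi_{k,j})=k+3+j,\qquad \operatorname{sn}(\xi_{k,j})=1+j .$$
Hence $2\operatorname{sg}+\operatorname{bn}-2-\operatorname{sn}=k$. In particular, for every positive integer $n$, $\xi_{n,0}$ has gap $n$, with $\operatorname{sg}=0$, $\operatorname{bn}=n+3$, $\operatorname{sn}=1$.

**Theorem B.** The pairs $(\operatorname{bn}(\xi),\operatorname{sn}(\xi))$ occurring for contact structures with $\operatorname{sg}(\xi)=0$ are exactly $(1,-1)$, $(2,0)$ and all $(b,s)$ with $1\le s\le b-2$.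

A word on coorientations. If $\xi$ is supported by $(L,\pi)$ through $\alpha$, then it is supported through $-\alpha$ by the open book with binding $-L$ and pages with reversed orientation. Genus and number of boundary circles do not change, so coorientations play no role for the three minima. When a cooriented $\xi$ is given, we assume that supporting open books induce its coorientation.

## 3. What homology sees, and why it cannot separate $\operatorname{bn}$ from $\operatorname{sn}$

The first tool for bounding pages from below is $H_1$.

**Lemma 1.** Let $M$ be the manifold of the open book $(\Sigma,\varphi)$. Then $H_1(M)$ is the quotient of $H_1(\Sigma)$ by all classes $[\varphi(a)-a]$, where $a$ runs over closed curves in $\Sigma$ and over arcs with endpoints on $\partial\Sigma$. Consequently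
$$-\chi(\Sigma)=b_1(\Sigma)-1\ \ge\ \dim H_1(M;\mathbb F_2)-1 .\tag{2}$$

*Proof.* Fix $p_0\in\partial\Sigma$ and let $\sigma_p=\{p\}\times S^1$ for $p\in\partial \Sigma$. The first homology of the mapping torus is $\operatorname{coker}(\varphi_*-1)\oplus\mathbb Z\sigma_{p_0}$. Gluing in a solid torus at the boundary circle through $p$ attaches a 2-cell along $\sigma_p$ and a 3-cell, so on $H_1$ it just kills $\sigma_p$. If $a$ is an arc from $p_0$ to $p$, then the image of $a\times[0,1]$ in the mapping torus shows that $\sigma_p-\sigma_{p_0}=\pm[\varphi(a)-a]$. So killing all $\sigma_p$ means killing $\sigma_{p_0}$ and all $[\varphi(a)-a]$ for such arcs $a$. An arc between two arbitrary boundary points is homologous, modulo $\partial\Sigma$ and closed curves, to a difference of arcs starting at $p_0$, and $\varphi$ fixes $\partial\Sigma$, so allowing all arcs adds no new relation. This proves the first claim. In particular $H_1(\Sigma)\to H_1(M)$ is onto, and so is $H_1(\Sigma;\mathbb F_2)\to H_1(M;\mathbb F_2)$. Since $\Sigma$ is connected with nonempty boundary, $\chi(\Sigma)=1-b_1(\Sigma)$, and (2) follows. $\square$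

**Example 1 (identity monodromy).** Let $s\ge-1$ and let $\Sigma$ be a disk with $s+1$ holes, so $-\chi(\Sigma)=s$. The open book $(\Sigma,\mathrm{id})$ supports a contact structure on $\#^{s+1}S^1\times S^2$ ($S^3$ if $s=-1$), with $H_1=\mathbb Z^{s+1}$. By (2) every page of every supporting open book has $-\chi\ge s$. So $\operatorname{sn}=s$ and $\operatorname{sg}=0$. A planar page with $b$ boundary circles has $b-2=-\chi\ge s$, so $\operatorname{bn}=s+2$. The gap is $0$.

This example also shows the limit of the method. Inequality (2) holds for pages of every genus, so whatever it says about planar pages it says about $\operatorname{sn}$ as well. For the structures promised in Section 1 with $j=0$, there is a one-holed torus page, so $H_1(M)$ is a quotient of $\mathbb Z^2$. Then generators of $H_1(M)$, with any coefficients, give at best $b-1\ge 2$ for a planar page with $b$ boundary circles, that is $b\ge3$. We want $b\ge k+3$. A lower bound for $\operatorname{bn}$ that beats $\operatorname{sn}$ must use something true only for planar pages. That will be the theorem of Wendl on fillings, recalled in Section 7.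

## 4. Destabilizing a twist along an arc

We need to know when two open books support the same contact structure. Let $s\subset S$ be a simple closed curve that meets a properly embedded arc $\kappa\subset S$ exactly once, transversely, and let $S_\kappa$ be $S$ cut along $\kappa$. Then $S$ is $S_\kappa$ with a 1-handle attached (with cocore $\kappa$), and $s$ runs over that handle once. If $\psi$ is a monodromy on $S_\kappa$, extended by the identity, then $(S,\psi T_s)$ is a *positive stabilization* of $(S_\kappa,\psi)$.

**(F1)** (Thurston–Winkelnkemper, Giroux) An abstract open book supports a contact structure, well defined up to contactomorphism. Conjugate open books support contactomorphic structures, and so do an open book and its positive stabilizations.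

**Destabilization.** Let $\kappa,s$ be as above and let $U,V$ be products of twists along curves disjoint from $\kappa$. Then $(S,UT_sV)$ and $(S_\kappa,UV)$ support contactomorphic structures.

*Proof.* Conjugating by $V$ turns $UT_sV$ into $VUT_s$. The open book $(S,VUT_s)$ is a positive stabilization of $(S_\kappa,VU)$. Conjugating by $V$ on $S_\kappa$ turns $UV$ into $VU$. $\square$

We call this *destabilizing $s$ along $\kappa$*.

**Example 2.** Let $S$ be an annulus with core $s$ and $\kappa$ an arc joining its two ends. With $U=V=1$ we see that $(S,T_s)$ supports the same structure as (disk, id), a structure on $S^3$. For this structure $\operatorname{sn}=-1$ and $\operatorname{bn}=1$; the annulus page was not minimal.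

We shall also use, again and again, the relation $\psi T_d\psi^{-1}=T_{\psi(d)}$, in the form
$$T_cT_d=T_{T_c(d)}T_c .\tag{3}$$

## 5. The planar page and the one-holed torus support the same structure

**Strips.** Theorem A has a second parameter $j$. Let $S^+$ be $S$ with $j$ strips (1-handles) attached successively along adjacent pairs of intervals inside an interval of $\partial G$ on the right-hand side of $G$ (where $x>0$ is small), away from all endpoints of arcs used below. Each strip adds one boundary circle and lowers $\chi$ by $1$. The corresponding enlargements of other surfaces carry a superscript $+$, and monodromies are extended by the identity. For $j=0$ there are no strips; this case already answers the question.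

In $P$, the surface $S$ cut along $\mu$, the right-hand side of $\partial G$ lies on the left end of the annulus $0<x<1$. Call this boundary circle $\ell$. So in $P^+$ the strips are attached to $\ell$. The curves $L$ and $R$ are parallel to $\ell$ and to the right end.

**Proposition 2.** The open books
$$(P^+,\;T_L^N\,T_{x_1}\cdots T_{x_k}\,T_R^N\,T_f^N)\qquad\text{and}\qquad(\Sigma_{1,1}^+,\;T_L^N\,T_{R''}^N\,T_{f'}^N)$$
support contactomorphic contact structures, where $\Sigma_{1,1}$ is a torus with one hole and $L,R'',f'$ are certain simple closed curves in it.

The proof has five steps.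

**Step 1: insert $t$, then move it to the end of the word.** The arc $\mu$ meets $t$ once and is disjoint from $L,R,x_i,f$. Destabilizing $t$ along $\mu$ shows that the first open book supports the same structure as $(S^+,\Phi)$ with $\Phi$ as in (1). Put
$$R'=T_t(R),\qquad f'=T_t(f),\qquad R''=T_{x_1}\cdots T_{x_k}(R').$$
By (3), first moving $T_t$ to the right and then $T_{x_1}\cdots T_{x_k}$ past $T_{R'}^N$,
$$\Phi=T_L^N T_{x_1}\cdots T_{x_k}T_{R'}^NT_{f'}^NT_t=T_L^N\,T_{R''}^N\,T_{x_1}\cdots T_{x_k}\,T_{f'}^N\,T_t .\tag{4}$$

The next three steps identify $f'$ and $R''$ up to free homotopy in $S$; homotopic essential simple closed curves are isotopic, and a twist depends only on the isotopy class. (All curves below are nonzero in $H_1(T)$, hence essential.) We describe a closed curve by a path in $\mathbb R^2$ that is one period of a lift. Across a rectangle containing no hole, we may push a part of the path running along some of its sides to the complementary part of its boundary. We may also shift the starting point of the period.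

**Step 2: the curve $f'$.** The curve $f$ meets $t$ once. Going up along $f$, we turn right at $t$, that is, in the direction of increasing $x$:
$$(\tfrac14,0)\to(\tfrac14,y_F-\delta)\to(\tfrac34,y_F-\delta)\to(\tfrac34,y_F+\delta)\to(\tfrac14,y_F+\delta)\to(\tfrac14,1)\to(\tfrac54,1).$$
The rectangle $[\frac14,\frac34]\times[y_F+\delta,1]$ contains no hole: $F$ lies below it, and the next hole above on $x=\frac12$ is at height $1+y_k$. Pushing across it, $f'$ is isotopic to
$$(\tfrac14,0)\to(\tfrac14,y_F-\delta)\to(\tfrac34,y_F-\delta)\to(\tfrac34,1)\to(\tfrac54,1),\tag{5}$$
which is again a simple closed curve.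

**Step 3: $T_{x_k}(R')=h_k$, where $h_i=\{y=z_i\}$ and $z_i=y_i+2\delta$.** The curve $R'$ is $(\frac78,0)\to(\frac78,1)\to(\frac{15}8,1)$. It meets $x_k$ once, at $(\frac54,1)$, traveling right. Turning right there means going down along $x_k$ for one period. Starting at $(\frac74,y_k+\delta)$, one period of $T_{x_k}(R')$ is
$$(\tfrac74,y_k+\delta)\to(\tfrac74,y_k-\delta)\to(\tfrac54,y_k-\delta)\to(\tfrac54,0)\to(\tfrac{15}8,0)\to(\tfrac{15}8,1)\to(\tfrac94,1)\to(\tfrac94,y_k+\delta)\to(\tfrac{11}4,y_k+\delta).$$
We push across three rectangles in turn.

* $[\frac54,\frac74]\times[0,y_k-\delta]$ contains no hole: on $x=\frac32$ the holes have heights in $\{y_k,\dots,y_1,y_F\}+\mathbb Z$, and $y_k$ is the smallest positive one. After the push the path goes from $(\frac74,y_k+\delta)$ straight down to $(\frac74,0)$ and then right to $(\frac{15}8,0)$.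
* $[\frac74,\frac{15}8]\times[0,1]$ contains no hole, since it stays away from the lines $x\in\frac12\mathbb Z$ by at least $\frac18$. After the push the path goes $(\frac74,y_k+\delta)\to(\frac{15}8,y_k+\delta)\to(\frac{15}8,1)\to(\frac94,1)\to(\frac94,y_k+\delta)\to(\frac{11}4,y_k+\delta)$.
* $[\frac{15}8,\frac94]\times[y_k+\delta,1]$ contains no hole: the only candidates are $(2,g+\mathbb Z)$, and $g+\delta<y_k$ while $1+g-\delta>1$. After the push the path is the line $y=y_k+\delta$.

No hole meets $y_k+\delta\le y\le y_k+2\delta$, so this line is isotopic to $h_k$.

**Step 4: $T_{x_i}(h_{i+1})=T_L(h_i)$ for $1\le i<k$, hence $R''=T_L^{k-1}(h_1)$.** The curve $h_{i+1}$ has height $z_{i+1}<y_i-\delta$, so it meets $x_i$ once, at $x=\frac14$. Traveling right we turn down along $x_i$: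
$$(\tfrac14,z_{i+1})\to(\tfrac14,y_i-1+\delta)\to(\tfrac34,y_i-1+\delta)\to(\tfrac34,y_i-1-\delta)\to(\tfrac14,y_i-1-\delta)\to(\tfrac14,z_{i+1}-1)\to(\tfrac54,z_{i+1}-1).$$
The rectangle $[\frac14,\frac34]\times[z_{i+1}-1,\,y_i-1-\delta]$ lies strictly between translates of $H_{i+1}$ and $H_i$, so it contains no hole. Hence the part from $(\frac34,y_i-1-\delta)$ to $(\frac34,z_{i+1}-1)$ may be replaced by a vertical segment. Next, $[\frac34,\frac54]\times[z_{i+1}-1,\,y_i-1+\delta]$ contains no hole: the candidates are $(1,g+\mathbb Z)$, and $g-1+\delta<z_{i+1}-1$ while $y_i-1+\delta<0<g-\delta$. Hence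
$$(\tfrac34,y_i-1+\delta)\to(\tfrac34,z_{i+1}-1)\to(\tfrac54,z_{i+1}-1)\quad\text{may be replaced by}\quad(\tfrac34,y_i-1+\delta)\to(\tfrac54,y_i-1+\delta)\to(\tfrac54,z_{i+1}-1).$$
The period is now $(\frac14,z_{i+1})\to(\frac14,y_i-1+\delta)\to(\frac54,y_i-1+\delta)\to(\frac54,z_{i+1}-1)$. Its last segment, translated by $(-1,1)$, is $(\frac14,y_i+\delta)\to(\frac14,z_{i+1})$. Shifting the starting point, one period is
$$(\tfrac14,y_i+\delta)\to(\tfrac14,y_i-1+\delta)\to(\tfrac54,y_i-1+\delta).$$
No hole meets $y_i+\delta\le y\le z_i$, so we may replace $y_i+\delta$ by $z_i$. The result is $h_i$ with a right turn at $x=\frac14$, down one full period of $\{x=\frac14\}$. So it is $T_{\{x=1/4\}}(h_i)=T_L(h_i)$, since $\{x=\frac14\}$ is isotopic to $L$.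

Now $L$ is disjoint from all $x_i$, so $T_L$ commutes with $T_{x_i}$. With Step 3,
$$R''=T_{x_1}\cdots T_{x_{k-1}}(h_k)=T_L\,T_{x_1}\cdots T_{x_{k-2}}(h_{k-1})=\dots=T_L^{\,k-1}(h_1).\tag{6}$$
We represent $R''$ in a small neighborhood of $L\cup h_1$. The effect of this step is that $R''$ stays above all holes $H_i$ in the region $x\ge\frac12$.

**Step 5: cut along $k+1$ arcs.** Let $\kappa_i$ $(1\le i\le k)$ run from $H_i$ horizontally to $(\frac45,y_i)$ and then straight to $G=(1,g)$. Let $\kappa_0$ run from $F$ vertically up to $(\frac12,1+g)$ and then horizontally right to $G=(1,1+g)$. These arcs meet no other holes and are pairwise disjoint: the horizontal parts of the $\kappa_i$ have distinct heights, their straight parts lie on distinct rays into $G$ from above height $g$, and $\kappa_0$ has heights (mod 1) in $[y_F,1]\cup[0,g]$ and arrives at height $g$. All of them reach $\partial G$ on its left side, so they avoid the strips.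

*The arc $\kappa_i$.* It lies in $[\frac12,1]\times[g,y_1]$.

* It meets $x_i$ once, at $(\frac34,y_i)$.
* It is disjoint from $x_l$ for $l\ne i$: for $x\ge\frac12$ the curve $x_l$ lies in $x\le\frac34$ at heights within $\delta$ of $y_l$, while there $\kappa_i$ has height $y_i$.
* It is disjoint from $t$ by height, and from $L$ since $x\ge\frac12$.
* It is disjoint from $f'$ as in (5), which over $\frac12\le x\le1$ (mod 1) has heights in $[y_F-\delta,1]$ mod 1, and $y_F-\delta>y_1$, $g>0$.
* It is disjoint from $R''$, because $h_1=\{y=y_1+2\delta\}$ and $L=\{x=\frac18\}$.

*The arc $\kappa_0$.*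

* It meets $t$ once, at $x=\frac12$.
* It lies in $\frac12\le x\le1$ at heights (mod 1) in $[y_F,1]\cup[0,g]$. So it is disjoint from all $x_l$ with $1\le l\le k$, whose bumps have heights strictly between $g$ and $y_F$, from $L$, and from $R''$.
* It is disjoint from $f'$: at $x=\frac12$ the curve (5) has only height $y_F-\delta$, and at height $g$ it has only $x=\frac14$.

So in the word (4) each of $x_1,\dots,x_k,t$ meets its own arc once, and all other curves are disjoint from that arc. Destabilize $x_1,\dots,x_k,t$ along $\kappa_1,\dots,\kappa_k,\kappa_0$, one after the other. The removed disks together with the arcs form a star centered at $G$, with a disk neighborhood. So $S$ becomes a torus with one hole, and the word becomes $T_L^NT_{R''}^NT_{f'}^N$. The strips are untouched. $\square$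

**Definition.** $\xi_{k,j}$ on $M_{k,j}$ is the contact structure supported by the open books of Proposition 2.

Since $P^+$ is planar with $k+3+j$ boundary circles and $-\chi(\Sigma_{1,1}^+)=1+j$,
$$\operatorname{sg}(\xi_{k,j})=0,\qquad \operatorname{bn}(\xi_{k,j})\le k+3+j,\qquad \operatorname{sn}(\xi_{k,j})\le 1+j.\tag{7}$$

**Example 3 (a check by hand for $k=1$, $j=0$).** Let us compute $|H_1(M_{1,0})|$ from both pages. In the torus, (5) and (6) give classes $[L]=(0,1)$, $[R'']=[h_1]=(1,0)$, $[f']=(1,1)$. The turning rule gives $T_c(a)=a+\omega(c,a)\,c$ with $\omega((1,0),(0,1))=1$. So $\varphi_*$ is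
$$\begin{pmatrix}1&0\\-N&1\end{pmatrix}\begin{pmatrix}1&N\\0&1\end{pmatrix}\begin{pmatrix}1-N&N\\-N&1+N\end{pmatrix},\qquad \operatorname{tr}\varphi_*=2-3N^2-N^3 .$$
The page has one boundary circle, so $|H_1|=|\det(\varphi_*-1)|=|2-\operatorname{tr}\varphi_*|=N^3+3N^2$. On the planar side, twists act trivially on $H_1(P)$. An arc from the outer boundary (the right end) to a hole $h\in\{\ell,H_1,F\}$ gives, up to one common sign, the relation $\sum[\gamma]$ over the twist curves $\gamma$ enclosing $h$. The curves enclose $\{\ell\}$ ($N$ times, from $L$), $\{\ell,H_1\}$ (once, from $x_1$), $\{\ell,F\}$ ($N$ times, from $f$) and $\{\ell,H_1,F\}$ ($N$ times, from $R$). So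
$$|H_1|=\det\begin{pmatrix}3N+1&N+1&2N\\N+1&N+1&N\\2N&N&2N\end{pmatrix}=(N+1)(N^2+2N)-2N=N^3+3N^2,$$
where we subtracted the third row from the first before expanding. The two answers agree. For $k=1$, where $N=8$, they give $704$.

## 6. The support norm of $\xi_{k,j}$ is $1+j$

**Proposition 3.** $\operatorname{sn}(\xi_{k,j})=1+j$.

*Proof.* We compute $H_1(M_{k,j};\mathbb F_2)$ from the page $\Sigma_{1,1}^+$ with monodromy $\varphi=T_L^NT_{R''}^NT_{f'}^N$. For a closed curve or an arc $a$ we have $T_c^N(a)-a=\pm N(a\cdot c)[c]$ in $H_1$. Applying this three times, $[\varphi(a)-a]$ is $N$ times an integral class. Since $N=4k+4$ is even, all relations in Lemma 1 vanish mod 2, so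
$$H_1(M_{k,j};\mathbb F_2)=H_1(\Sigma_{1,1}^+;\mathbb F_2)=\mathbb F_2^{\,2+j}.$$
By (2), every page of every supporting open book has $-\chi\ge 1+j$. With (7), equality holds. $\square$

It remains to show $\operatorname{bn}(\xi_{k,j})\ge k+3+j$.

## 7. Planar Lefschetz fibrations: homology, intersection form, first Chern class

**Definition.** A *Lefschetz fibration* $\Pi:W\to D^2$ on a compact oriented 4-manifold (with corners) is a smooth map with finitely many critical points, all interior, near each of which $\Pi$ is $(z_1,z_2)\mapsto z_1z_2$ in complex charts compatible with the orientations. It is a fiber bundle away from the critical values, and the boundaries of the fibers form a trivial bundle. After a small perturbation, critical points lie in distinct fibers.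

Along a path from a regular value to a critical value, a simple closed curve $\gamma$ in the regular fiber, the *vanishing cycle*, collapses to the critical point; it sweeps out a disk, the *thimble*. With fiber $P$ and vanishing cycles $\gamma_1,\dots,\gamma_m$ in a reference fiber, $W$ is $P\times D^2$ with one 2-handle attached along each $\gamma_i$. The cores of the handles are (up to collars) the thimbles. The boundary $\partial W$ carries an open book with page $P$ whose monodromy is the product of the right-handed twists along the $\gamma_i$. We allow vanishing cycles that bound disks in $P$.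

A *strong filling* of $(M,\xi)$ is a compact symplectic 4-manifold $(W,\omega)$ with $\partial W=M$ and an outward pointing Liouville vector field near $\partial W$ whose dual 1-form restricts to a contact form for $\xi$. A *Stein filling* is a Stein domain whose boundary, with the field of complex tangencies, is $(M,\xi)$. A Stein filling, with a symplectic form compatible with its Stein structure, is a strong filling. The two facts we need are these.

**(F2)** (Loi–Piergallini; Akbulut–Ozbagci; Gompf) Let $\varphi$ be a product of right-handed twists along homologically nontrivial curves $\gamma_1,\dots,\gamma_m\subset P$. Then the Lefschetz fibration $X\to D^2$ with fiber $P$ and vanishing cycles $\gamma_i$ carries a Stein structure filling the contact structure supported by $(P,\varphi)$. It is built from $P\times D^2$ by Legendrian 2-handles along the $\gamma_i$, placed in pages. By Gompf's formula, $c_1(X)$ is represented by the cocycle assigning to the $i$-th handle the rotation number of $\gamma_i$ with respect to a trivialization of the contact planes coming from a complex trivialization over $P\times D^2$.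

Projection along the Reeb field identifies the contact planes along a page with the tangent planes of the page. So for $P\subset\mathbb R^2$, with the trivialization induced from $\mathbb R^2$, the rotation number is the winding number of $\gamma_i$, which is $+1$ if $\gamma_i$ is oriented counterclockwise.

**(F3)** (C. Wendl, *Strongly fillable contact manifolds and J-holomorphic foliations*, Duke Math. J. 151 (2010), Theorem 1) If $(W,\omega)$ strongly fills $(M,\xi)$ and $\xi$ is supported by a planar open book $\pi$, then after attaching a trivial symplectic cobordism (a collar) to $W$, the resulting $(W',\omega')$ admits a symplectic Lefschetz fibration over the disk whose induced boundary open book is $\pi$ (up to isotopy).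

Fact (F3) applies to planar pages and says nothing about pages of higher genus: this is what homology could not provide. Whatever planar page we choose for $\xi_{k,j}$, the *same* 4-manifold is a Lefschetz fibration with that page as fiber. So we compute the homological invariants of such a fibration from its vanishing cycles, and then compare two of them.

**The first Chern class of a fibration.** Call an almost complex structure $J$ on $W$ *compatible* with $\Pi$ if the fibers are $J$-holomorphic (with their orientation) and $J$ is the standard one in Lefschetz charts. Such $J$ exist: start with the standard $J$ near the critical set $C$; on $W\setminus C$ choose a complement to $V=\ker d\Pi$ that is $J$-invariant near $C$, and extend $J$ over these two oriented plane bundles. On $W\setminus C$, the bundle $TW$ is, as a complex bundle, the sum of $V$ and a bundle isomorphic as an oriented real bundle to a pullback of $TD^2$, hence trivial. So $c_1(J)|_{W\setminus C}=c_1(V)$. Since $H^2(W,W\setminus C)=0$, the map $H^2(W)\to H^2(W\setminus C)$ is injective, and $c_1(J)$ depends only on the fibration.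

The same argument handles a symplectic form $\omega'$ for which the fibers are symplectic away from $C$: over $W\setminus C$ we have $TW=V\oplus V^{\omega'}$ with $V^{\omega'}$ mapped isomorphically to $TD^2$, so $c_1(\omega')|_{W\setminus C}=c_1(V)$, and therefore
$$c_1(\omega')=c_1(J)\quad\text{for every compatible } J.\tag{8}$$
(To put critical points in distinct fibers while keeping the fibers symplectic, replace $\Pi$ by $\Pi+\epsilon\rho$ with a small constant $\epsilon\in\mathbb C$ and a cutoff function $\rho$ equal to $1$ near one critical point. Near that point the fibers do not change, and on the support of $d\rho$ they change by a $C^1$-small amount and no critical point appears.)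

**Lemma 4.** Let $W\to D^2$ be a Lefschetz fibration with fiber $P_b$, a disk $D$ with $b-1$ holes, and vanishing cycles $\gamma_1,\dots,\gamma_m$. For each hole $h$ let $v_h\in\{0,1\}^m$ have $i$-th entry $1$ iff $\gamma_i$ encloses $h$. Then there is an isomorphism
$$H_2(W)\cong\{z\in\mathbb Z^m: z\cdot v_h=0\ \text{for all holes }h\}$$
under which the intersection form is minus the standard inner product, and $c_1$ of a compatible almost complex structure is $z\mapsto\sum z_i$. Moreover $\operatorname{rank}\,\mathrm{span}\{v_h\}=b-1-b_1(W)$.

*Proof.* **Step 1: the homology.** $W$ is $P_b\times D^2$ with 2-handles along the $\gamma_i$, so $H_2(W)$ is the kernel and $H_1(W)$ the cokernel of the map $\mathbb Z^m\to H_1(P_b)$ that sends each handle to its attaching circle. Orient $\gamma_i$ counterclockwise, and orient the $i$-th thimble so that its boundary is $-\gamma_i$. The classes $[\partial_h]$ of counterclockwise loops around the holes form a basis of $H_1(P_b)$, and $[\gamma_i]=\sum_hv_h(i)[\partial_h]$. So $z$ goes to $-\sum_h(z\cdot v_h)[\partial_h]$. This describes the kernel, and the rank of the map is $\operatorname{rank}\operatorname{span}\{v_h\}=(b-1)-b_1(W)$.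

**Step 2: fill the holes, to get a basis of spheres.** Let $Z\to D^2$ be the Lefschetz fibration with fiber $D$ and the same vanishing cycles. Then $W\subset Z$, and a compatible $J$ on $Z$ restricts to one on $W$. Since $H_1(D)=0$, we have $H_2(Z)=\mathbb Z^m$. By naturality $H_2(W)\to H_2(Z)$ is the inclusion of the kernel, and it preserves intersection numbers and $c_1$. So it suffices to compute in $Z$.

The $i$-th singular fiber of $Z$ is the disk $D$ with $\gamma_i$ collapsed to a point: a disk and a sphere $S_i$ meeting once, transversely and positively. The sphere $S_i$ is, up to isotopy, the disk in $D$ bounded by $\gamma_i$ together with the $i$-th thimble. The disk has the fiber orientation, so its boundary is $\gamma_i$ counterclockwise, and the thimble has boundary $-\gamma_i$. Hence $[S_i]$ is the $i$-th generator of $\mathbb Z^m$.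

**Step 3: intersections and $c_1$.** The $S_i$ lie in distinct fibers, so they are disjoint. A nearby regular fiber is disjoint from $S_i$ and homologous, relative to $\partial Z$, to the $i$-th singular fiber. So $0=S_i\cdot(S_i+\text{disk})=S_i^2+1$, and $S_i^2=-1$. By adjunction for the embedded $J$-holomorphic sphere $S_i$, $c_1(S_i)=2+S_i^2=1$. $\square$

**Example 4.** Let $P_2$ be an annulus and let all $m\ge 1$ vanishing cycles be its core. There is one hole, $v_h=(1,\dots,1)$, so $H_2(W)\cong\{z:\sum z_i=0\}$, spanned by the vectors $e_i-e_{i+1}$ of square $-2$. On it $c_1$ vanishes. The rank formula reads $1=2-1-b_1(W)$, so $b_1(W)=0$.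

## 8. The lattice of the filling $X_{k,j}$

**Vanishing cycles.** The map $(x,y)\mapsto e^{x}(\cos2\pi y,\sin 2\pi y)$ embeds the annulus $0<x<1$ in $\mathbb R^2$, preserving orientation, with the right end outside. So $P$ is a disk whose outer boundary is the right end, with holes $\ell,H_1,\dots,H_k,F$. The $j$ strips are attached to $\ell$ along adjacent pairs of intervals, so they can be embedded inside the hole $\ell$, which they divide into $j+1$ holes $\ell_0,\dots,\ell_j$. Write $\{\ell\}$ for $\{\ell_0,\dots,\ell_j\}$. A curve encloses what lies to its left, so the word on $P^+$ in Proposition 2 consists of twists along $3N+k$ curves enclosing: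

* $L_1,\dots,L_N$: $\{\ell\}$;
* $x_i$: $\{\ell\}\cup\{H_i\}$, $1\le i\le k$;
* $f_1,\dots,f_N$: $\{\ell\}\cup\{F\}$;
* $R_1,\dots,R_N$: $\{\ell\}\cup\{H_1,\dots,H_k,F\}$.

All are homologically nontrivial in $P^+$. Let $X=X_{k,j}$ be the Stein filling of $\xi_{k,j}$ given by (F2). So $\xi_{k,j}$ is Stein fillable. In $H_1(P^+;\mathbb Q)=\mathbb Q^{k+2+j}$ the vanishing cycles span the space with basis $\sum_s[\partial_{\ell_s}],[\partial_{H_1}],\dots,[\partial_{H_k}],[\partial_F]$, of rank $k+2$. Hence $b_1(X)=j$.

**The lattice.** Let $\Lambda=H_2(X)$ with *minus* the intersection form. By Lemma 4, $\Lambda$ is the sublattice of $\mathbb Z^{3N+k}$, with coordinates indexed by the vanishing cycles, given by one condition for each $H_i$, one for $F$, and one for the $\ell_s$. With $\rho=\sum z_R$ these are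
$$z_{x_i}=-\rho\ (1\le i\le k),\qquad \sum z_f=-\rho,\qquad \sum z_L+\sum z_x+\sum z_f+\sum z_R=0 .\tag{9}$$
Given the first two, the last says $\sum z_L=k\rho$. These are $k+2$ independent conditions, so $\operatorname{rank}\Lambda=3N-2$.

**The Chern class.** In (F2) all handles are oriented the same way relative to counterclockwise curves, so $c_1(X)(z)=\pm\sum(\text{all entries of }z)$, with one sign. By the last condition in (9), $c_1(X)=0$ on $H_2(X)$.

**A basis.** Use the names of the vanishing cycles for the unit vectors. Then $\Lambda$ contains
$$L_i-L_{i+1},\quad R_i-R_{i+1},\quad f_i-f_{i+1}\ (1\le i<N),\qquad w=R_1+L_1+\dots+L_k-f_1-x_1-\dots-x_k .$$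
For $w$ one has $\rho=1$, and (9) holds. These vectors form a basis of $\Lambda$: for $z\in\Lambda$, the vector $z-\rho w$ has $\sum z_R=0$, hence all $z_{x_i}=0$ and $\sum z_f=\sum z_L=0$, so it is a combination of the differences. Directly from the definition,
$$w\cdot w=2k+2,\quad w\cdot(L_i-L_{i+1})=[i=k],\quad w\cdot(R_i-R_{i+1})=[i=1],\quad w\cdot(f_i-f_{i+1})=-[i=1],\tag{10}$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise.

## 9. Every planar page has at least $k+3+j$ boundary circles

**Proposition 5.** If $\xi_{k,j}$ is supported by an open book with planar page having $b$ boundary circles, then $b\ge k+3+j$.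

**Step 1: turn the page into a lattice embedding.** Apply (F3) to $X$ with a symplectic form compatible with its Stein structure. We get a symplectic Lefschetz fibration on $W'$ with fiber $P_b$. Since $W'$ is $X$ with a collar attached, $b_1(W')=j$, the intersection forms agree, and $c_1(W',\omega')=0$ on $H_2$. By (8), this is the $c_1$ in Lemma 4. So there are $m$, vectors $v_h\in\{0,1\}^m$ (one for each of the $b-1$ holes) and an isometric embedding $\iota:\Lambda\to\mathbb Z^m$ (standard inner product, basis $e_1,\dots,e_m$) such that

* (a) every vector in $\iota(\Lambda)$ has coordinate sum $0$;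
* (b) $\iota(\Lambda)=\{v_h\}^\perp$;
* (c) $\operatorname{rank}\operatorname{span}\{v_h\}=m-(3N-2)=b-1-j$.

By (c), $b=m-3N+3+j$. So it suffices to show $m\ge3N+k$: the number of vanishing cycles cannot drop.

**Step 2: the images of the differences are differences of unit vectors.** A vector of norm $2$ with coordinate sum $0$ is $e_p-e_q$ with $p\ne q$. Two such vectors with product $0$ have disjoint supports, because supports sharing one index give product $\pm1$ and supports sharing two give $\pm2$.

Let $r_1,\dots,r_{N-1}$ be such vectors with $r_i\cdot r_{i+1}=-1$ and all other products of distinct $r_i$ equal to $0$. *Claim:* there are distinct $p_1,\dots,p_N$ and $\sigma=\pm1$ with $r_i=\sigma(e_{p_i}-e_{p_{i+1}})$ for all $i$.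

Let $r_1=e_p-e_q$. As $r_1\cdot r_2=-1$, the supports share exactly one index, and $r_2=e_q-e_s$ or $r_2=e_s-e_p$ with $s\ne p,q$. In the second case replace all $r_i$ by $-r_i$; then $r_1=e_q-e_p$, $r_2=e_p-e_s$. In both cases $r_1=e_{p_1}-e_{p_2}$ and $r_2=e_{p_2}-e_{p_3}$ with $p_1,p_2,p_3$ distinct. Inductively, let $i\ge2$ and suppose $r_l=e_{p_l}-e_{p_{l+1}}$ for $l\le i$ with $p_1,\dots,p_{i+1}$ distinct. As $r_i\cdot r_{i+1}=-1$, there is $q\notin\{p_i,p_{i+1}\}$ with $r_{i+1}=e_q-e_{p_i}$ or $r_{i+1}=e_{p_{i+1}}-e_q$. In the first case $r_{i-1}\cdot r_{i+1}=[q=p_{i-1}]+1\ge1$, but this product is $0$, a contradiction. In the second case, $q=p_l$ with $l<i$ would give $r_l\cdot r_{i+1}=-1$, but this product is $0$ as well. So $q$ is new; put $p_{i+2}=q$. This proves the claim.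

By (a), the claim applies to the three chains $\iota(L_i-L_{i+1})$, $\iota(R_i-R_{i+1})$, $\iota(f_i-f_{i+1})$. It gives signs $\sigma_L,\sigma_R,\sigma_f$ and ordered index sets $P_L,P_R,P_f$ of size $N$. They are pairwise disjoint, since the chains are mutually orthogonal. So $m\ge 3N$, and we need $k$ more indices. Replacing $\iota$ by $-\iota$ we may assume $\sigma_L=1$.

**Step 3: locate $\hat w=\iota(w)$ on the three index sets.** By (10), consecutive entries of $\hat w$ along $P_L$ differ only between the $k$-th and the $(k+1)$-st index: $\hat w$ equals $u+1$ at the first $k$ indices of $P_L$ and $u$ at the other $N-k$, for some integer $u$. Since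
$$(N-k)u^2\le \hat w\cdot\hat w=2k+2<3k+4=N-k,$$
we get $u=0$. On $P_R$, (10) says that $\hat w$ equals $u'+\sigma_R$ at the first index and $u'$ at the others, and $N-1=4k+3>2k+2$ gives $u'=0$. In the same way $\hat w$ equals $-\sigma_f$ at the first index of $P_f$ and $0$ elsewhere on $P_f$. This is where the large number $N$ of parallel twists is used.

**Step 4: count the remaining entries.** Let $y$ be the restriction of $\hat w$ to the indices outside $P_L\cup P_R\cup P_f$, and $\varepsilon=\sigma_R-\sigma_f\in\{-2,0,2\}$. The norm of $\hat w$ is $2k+2$ and its coordinate sum is $0$ by (a), so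
$$\sum y_i^2=2k+2-(k+2)=k,\qquad \sum y_i=-k-\varepsilon,\qquad \sum(y_i^2+y_i)=-\varepsilon .\tag{11}$$

For $k\le3$ we are already done: an entry with $|y_i|\ge2$ would contribute at least $4>k$ to $\sum y_i^2$, so all entries are $0,\pm1$, exactly $k$ of them are nonzero, and $m\ge3N+k$. For $k\ge4$ the norm alone allows fewer nonzero entries, and we use the sum. All terms $y_i^2+y_i$ are $\ge0$, so $\varepsilon\in\{0,-2\}$. Moreover $y^2+y=0$ iff $y\in\{0,-1\}$, $y^2+y=2$ iff $y\in\{1,-2\}$, and otherwise $y^2+y\ge6$. So exactly one of the following holds.

* *Case 1: $\varepsilon=0$.* All $y_i\in\{0,-1\}$, and by $\sum y_i^2=k$ exactly $k$ of them are $-1$. So $m\ge3N+k$.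
* *Case 2: $\varepsilon=-2$, one $y_i=1$, the others in $\{0,-1\}$.* Then exactly $k-1$ entries are $-1$, so $y$ has $k$ nonzero entries and $m\ge3N+k$.
* *Case 3: $\varepsilon=-2$, one $y_i=-2$, the others in $\{0,-1\}$.* Then exactly $k-4$ entries equal $-1$, so $k\ge4$ and $y$ has only $k-3$ nonzero entries.

**Remark (Case 3 cannot be excluded by the lattice and $c_1$).** Take $k=4$ and $m=3N+1$, with indices $P_L\cup P_R\cup P_f$ and one more index $q$. Number the indices in each set and write $e^L_i,e^R_i,e^f_i$ for the unit vectors. Put
$$L_i-L_{i+1}\mapsto e^L_i-e^L_{i+1},\quad R_i-R_{i+1}\mapsto-(e^R_i-e^R_{i+1}),\quad f_i-f_{i+1}\mapsto e^f_i-e^f_{i+1},$$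
$$w\mapsto e^L_1+e^L_2+e^L_3+e^L_4-e^R_1-e^f_1-2e_q .$$
The image of $w$ has norm $4+1+1+4=10=2k+2$ and coordinate sum $4-1-1-2=0$. Its products with the images of the differences are $[i=4]$, $[i=1]$ and $-[i=1]$, as in (10). Since we prescribed the images of a basis and all products agree, this is an isometric embedding satisfying (a), with $m<3N+k$. What it violates is that the orthogonal complement must come from $0/1$ vectors, as the next step shows.

**Step 5: exclude Case 3 with the vectors $v_h$.** Let $\varepsilon=-2$, so $\sigma_R=-1$ and $\sigma_f=1$, and let $y_1=-2$. Let $v=v_h$ for some hole $h$. By (b), $v$ is orthogonal to the three chains, so it is constant on each of $P_L,P_R,P_f$, with values $a,a',a''\in\{0,1\}$. By Step 3, $\hat w$ has entries $1$ at $k$ indices of $P_L$, $-1$ at one index of $P_R$ and $-1$ at one index of $P_f$. So orthogonality of $v$ and $\hat w$ reads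
$$ka=a'+a''+2v_1+\sum_{y_i=-1}v_i .$$
The right side has nonnegative terms, and its maximal possible value is $1+1+2+(k-4)=k$. So $a=0$ forces all of $a',a'',v_1$ and $v_i$ $(y_i=-1)$ to be $0$, and $a=1$ forces all of them to be $1$. Hence every $v_h$ is constant on
$$Q=P_L\cup P_R\cup P_f\cup\operatorname{supp}y,\qquad |Q|=3N+k-3 .$$
Vectors that are constant on $Q$ form a space of dimension $1+(m-|Q|)$, so
$$\operatorname{rank}\operatorname{span}\{v_h\}\le 1+(m-|Q|)=m-3N-k+4 .$$
By (c) this rank is $m-3N+2$. Therefore $k\le2$, which contradicts $k\ge4$. So Case 3 does not occur.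

Thus $m\ge3N+k$, and $b=m-3N+3+j\ge k+3+j$. This proves Proposition 5. $\square$

**Proof of Theorem A.** By (7) and Proposition 5, $\operatorname{sg}(\xi_{k,j})=0$ and $\operatorname{bn}(\xi_{k,j})=k+3+j$. By Proposition 3, $\operatorname{sn}(\xi_{k,j})=1+j$. Stein fillability was noted in Section 8. Finally
$$2\operatorname{sg}+\operatorname{bn}-2-\operatorname{sn}=(k+3+j)-2-(1+j)=k.$$
With $k=n$ and $j=0$, every positive integer $n$ is realized. $\square$

## 10. All pairs $(\operatorname{bn},\operatorname{sn})$ in support genus zero

**Proof of Theorem B.** **Step 1: restrictions.** Let $\operatorname{sg}(\xi)=0$ and $b=\operatorname{bn}(\xi)$. Pages are connected with nonempty boundary, so $\operatorname{sn}\ge-1$, and the planar page with $b$ boundary circles gives $\operatorname{sn}\le b-2$. A page with $-\chi=-1$ is a disk and a page with $-\chi=0$ is an annulus; both are planar, with $1$ and $2$ boundary circles. So: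

* if $b=1$, then $\operatorname{sn}=-1$;
* if $b=2$, then $\operatorname{sn}\le0$, and $\operatorname{sn}\ne-1$ (a disk page would give $b=1$), so $\operatorname{sn}=0$;
* if $b\ge3$, then $\operatorname{sn}\notin\{-1,0\}$ (a disk or annulus page would give $b\le2$), so $1\le\operatorname{sn}\le b-2$.

**Step 2: realization.** Example 1, with $s\ge-1$, has $\operatorname{sg}=0$, $\operatorname{sn}=s$ and $\operatorname{bn}=s+2$. It realizes $(1,-1)$, $(2,0)$ and $(s+2,s)$ for $s\ge1$. The remaining pairs are $(b,s)$ with $s\ge1$ and $k:=b-2-s\ge1$. By Theorem A the structure $\xi_{k,\,s-1}$ has $\operatorname{sg}=0$,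
$$\operatorname{bn}=k+3+(s-1)=k+s+2=b,\qquad \operatorname{sn}=1+(s-1)=s. \qquad\square$$
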